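\title{The two-sided descent polynomial of simple permutations is gamma-positive}

\begin{abstract}
We prove that the joint distribution of descents and inverse descents over the simple permutations of length $n$ is gamma-positive in the bivariate sense, for every $n$. We also determine which gamma coefficients are nonzero and which pairs (descents, inverse descents) occur, and we deduce gamma-positivity for every class of permutations obtained by restricting the lengths of the simple permutations in the substitution decomposition. The proof classifies the ways of creating a simple permutation by inserting one point. This yields a recurrence whose possibly negative coefficients count cells of a grid, and hence are nonnegative wherever they matter.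
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Descents, inverse descents and the gamma basis}

Let $\mathfrak S_n$ be the set of permutations $\pi=\pi(1)\pi(2)\cdots\pi(n)$ of $\{1,\dots,n\}$. We identify $\pi$ with its plot, the set of \emph{points} $(a,\pi(a))$; the first coordinate of a point is its \emph{position} and the second is its \emph{value}. Let $\operatorname{des}\pi$ be the number of $a$ with $\pi(a)>\pi(a+1)$, and let $\operatorname{ides}\pi=\operatorname{des}\pi^{-1}$; this is the number of values $b$ such that $b+1$ stands to the left of $b$. For a set of permutations of length $n$ we study the polynomial $f(s,t)=\sum_\pi s^{\operatorname{des}\pi}t^{\operatorname{ides}\pi}$.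

Inversion exchanges $\operatorname{des}$ and $\operatorname{ides}$. The reversal $\pi^{\mathrm{rev}}=\pi(n)\cdots\pi(1)$ exchanges ascents and descents and also reverses the left-to-right order of each pair of values $b,b+1$, so it sends $(\operatorname{des},\operatorname{ides})=(d,e)$ to $(n-1-d,n-1-e)$. If the set of permutations is closed under both maps, then $f$ is \emph{palindromic of darga} $\nu=n-1$, that is,
\[
f(s,t)=f(t,s)\qquad\text{and}\qquad f(s,t)=(st)^{\nu}f(1/s,1/t).
\]
The polynomials
\[
p=st,\qquad q=s+t,\qquad r=1+st
\]
are palindromic of darga $2$, $1$ and $1$, and the monomials $p^iq^jr^k$ with $i,j,k\ge0$ and $2i+j+k=\nu$ form a basis, the \emph{gamma basis}, of the palindromic polynomials of darga $\nu$. Such a polynomial is \emph{gamma-positive} if all its coefficients in this basis are nonnegative. We write $\Gamma_\nu$ for the cone of gamma-positive polynomials of darga $\nu$, that is, of nonnegative real combinations of these monomials, with $\Gamma_\nu=\{0\}$ for $\nu<0$. Gamma-positivity writes $f$ as a positive sum of products of the three simplest symmetric factors.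 For $t=1$ the monomials become $s^i(1+s)^{\nu-2i}$, so the distribution of $\operatorname{des}$ alone is then a positive sum of shifted binomial distributions with a common center, hence symmetric and unimodal.

The two-sided Eulerian polynomial $A_n(s,t)=\sum_{\pi\in\mathfrak S_n}s^{\operatorname{des}\pi}t^{\operatorname{ides}\pi}$ is gamma-positive for all $n$, with integer gamma coefficients; this was conjectured by Gessel and proved by Lin. For instance, $A_3=1+4st+s^2t^2=r^2+2p$.

\subsection{Simple permutations}

A \emph{block} of $\pi\in\mathfrak S_n$ is a nonempty set of points whose positions are consecutive integers and whose values are consecutive integers. Single points and the set of all points are the \emph{trivial} blocks, and $\pi$ is \emph{simple} if it has no other blocks. A \emph{corner point} is a point that is first or last in position and lowest or highest in value; its complement is a block. So a simple permutation of length at least $3$ has no corner point. In length $3$ the values $1$ and $3$ cannot both occupy the middle position, so no permutation of length $3$ is simple.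 Put
\[
S_n(s,t)=\sum_{\sigma\in\mathfrak S_n\ \mathrm{simple}}s^{\operatorname{des}\sigma}t^{\operatorname{ides}\sigma}.
\]
Inversion and reversal preserve blocks, so $S_n$ is palindromic of darga $n-1$. We have $S_1=1$, $S_2=r$, $S_3=0$, and the simple permutations $2413$ and $3142$ give $S_4=st^2+s^2t=pq$.

Simple permutations are the atoms from which all permutations are built. For $\sigma\in\mathfrak S_m$ and permutations $\pi_1,\dots,\pi_m$, the \emph{inflation} $\sigma[\pi_1,\dots,\pi_m]$ is obtained by replacing the point of $\sigma$ in position $a$ by a block whose points are arranged as in $\pi_a$. Write $\pi_1\oplus\cdots\oplus\pi_k=12\cdots k[\pi_1,\dots,\pi_k]$ and $\pi_1\ominus\cdots\ominus\pi_k=k\cdots21[\pi_1,\dots,\pi_k]$. A permutation is $\oplus$-\emph{indecomposable} if it is not of the form $\pi_1\oplus\pi_2$, and likewise for $\ominus$.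

\begin{proposition}[substitution decomposition, {\cite[Prop.~2]{AA}}]\label{prop:AA}
Every permutation of length at least $2$ has exactly one of the following forms, in a unique way:
\begin{itemize}
\item[(a)] $\sigma[\pi_1,\dots,\pi_m]$ with $\sigma$ simple of length $m\ge4$;
\item[(b)] $\pi_1\oplus\cdots\oplus\pi_k$ with $k\ge2$ and all $\pi_l$ $\oplus$-indecomposable;
\item[(c)] $\pi_1\ominus\cdots\ominus\pi_k$ with $k\ge2$ and all $\pi_l$ $\ominus$-indecomposable.
\end{itemize}
\end{proposition}

We call the $\pi_a$ \emph{children} in form (a) and \emph{components} in forms (b) and (c). Both statistics are additive: for every $\sigma$,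
\begin{equation}\label{eq:additive}
\operatorname{des}\sigma[\pi_1,\dots,\pi_m]=\operatorname{des}\sigma+\sum_a\operatorname{des}\pi_a,\qquad
\operatorname{ides}\sigma[\pi_1,\dots,\pi_m]=\operatorname{ides}\sigma+\sum_a\operatorname{ides}\pi_a.
\end{equation}
Indeed, two adjacent positions lie in one $\pi_a$ or at the junction of $\pi_a$ and $\pi_{a+1}$, where there is a descent exactly when $\sigma(a)>\sigma(a+1)$; and the inverse of an inflation of $\sigma$ is an inflation of $\sigma^{-1}$ by the $\pi_a^{-1}$. In particular each $\oplus$ contributes the factor $1$ and each $\ominus$ the factor $p$ to $s^{\operatorname{des}}t^{\operatorname{ides}}$.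

So $A_n$ is assembled from products of the $S_m$, and products of gamma-positive polynomials are gamma-positive. It is natural to ask whether the positivity of $A_n$ is already present in the atoms. The conjecture posed in \cite{ABERS} is that $S_n$ is gamma-positive for every $n\ge1$. It does not follow from the positivity of the $A_n$ by the decomposition alone, because extracting $S_n$ from the $A_m$ requires subtraction.

\subsection{Results}

\begin{theorem}\label{thm:main}
For every $n\ge1$ the polynomial $S_n(s,t)$ is gamma-positive: $S_n\in\Gamma_{n-1}$.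
\end{theorem}

\begin{theorem}\label{thm:support}
Let $n\ge4$ and $i,j,k\ge0$ with $2i+j+k=n-1$. The coefficient of $p^iq^jr^k$ in $S_n$ is positive if
\begin{equation}\label{eq:support}
(i+1)(i+1+j)\ge n+2\qquad\text{and}\qquad(i+1)(i+1+k)\ge n,
\end{equation}
and $0$ otherwise. Consequently, for $0\le d,e\le n-1$, a simple permutation of length $n\ge4$ with $(\operatorname{des},\operatorname{ides})=(d,e)$ exists if and only if
\[
(d+1)(e+1)\ge n+2,\quad(n-d)(n-e)\ge n+2,\quad(d+1)(n-e)\ge n,\quad(n-d)(e+1)\ge n.
\]
\end{theorem}

For $d=1$ the first and third inequalities say $e\ge n/2$ and $e\le n/2$: a simple permutation of length $n\ge4$ with one descent has even length and exactly $n/2$ inverse descents. The permutations of Example~\ref{ex:alternation} are of this kind.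

For $\Lambda\subseteq\{4,5,\dots\}$ define a class $\mathcal C_\Lambda$ recursively: $1\in\mathcal C_\Lambda$, and a permutation of length at least $2$ lies in $\mathcal C_\Lambda$ if all its children or components lie in $\mathcal C_\Lambda$ and, in form (a), $m\in\Lambda$. These are the permutations whose substitution decomposition uses, besides $\oplus$ and $\ominus$, only simple permutations with lengths in $\Lambda$.

\begin{theorem}\label{thm:classes}
For every $\Lambda\subseteq\{4,5,\dots\}$ and $n\ge1$, the polynomial $\sum_{\pi\in\mathcal C_\Lambda\cap\mathfrak S_n}s^{\operatorname{des}\pi}t^{\operatorname{ides}\pi}$ is gamma-positive of darga $n-1$.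
\end{theorem}

The case $\Lambda=\{4,5,\dots\}$ is Gessel's conjecture; Lin's theorem is not used in this paper.

\subsection{The method}

A permutation of length $n+1$ with a marked point is a permutation of length $n$ together with a cell of the $(n+1)\times(n+1)$ grid into which a point is inserted. Counting cells by their effect on $(\operatorname{des},\operatorname{ides})$ gives a recurrence through a differential operator. On a monomial $p^iq^jr^k$ this operator has coefficients that may be negative. However, if all gamma coefficients are nonnegative and that of $p^iq^jr^k$ is positive, then some permutation has $(\operatorname{des},\operatorname{ides})=(i,i+j)$, and the doubtful coefficients are numbers of cells in the grid of that permutation. Section~\ref{sec:all} carries this out for all permutations, where it is the whole proof. For simple permutations there is a second difficulty: deleting a point from a simple permutation need not leave a simple permutation. Section~\ref{sec:simple} classifies all insertions that create a simple permutation and sums them to a recurrence with a correction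 series $\Psi$, and Section~\ref{sec:psi} brings $\Psi$ into a positive form. The three theorems are proved in Sections \ref{sec:main}--\ref{sec:classes}.

\section{The cone of gamma-positive polynomials}\label{sec:cone}

Clearly $\Gamma_\nu\Gamma_\mu\subseteq\Gamma_{\nu+\mu}$. The passage from gamma coefficients back to permutations rests on the following triangularity.

\begin{lemma}\label{lem:leading}
The monomials $p^iq^jr^k$ with $2i+j+k=\nu$ are linearly independent, and a polynomial in their span with integer coefficients has integer gamma coefficients. If $f\in\Gamma_\nu$ and the gamma coefficient of $p^iq^jr^k$ in $f$ is positive, then the coefficient of $s^it^{i+j}$ in $f$ is positive.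
\end{lemma}

\begin{proof}
The coefficient of $s^it^{i+j}$ in $p^{i'}q^{j'}r^{k'}$ is $0$ if $i'>i$. If $i'=i$, it is the coefficient of $t^j$ in $q^{j'}r^{k'}|_{s=0}=t^{j'}$, which is $1$ for $j'=j$ and $0$ otherwise. Hence, for $f=\sum\gamma_{ijk}\,p^iq^jr^k$, the coefficient of $s^it^{i+j}$ is $\gamma_{ijk}$ plus a combination, with nonnegative integer coefficients, of the $\gamma_{i'j'k'}$ with $i'<i$. The first two claims follow by induction on $i$, and the third is immediate.
\end{proof}

We shall work with generating functions in a variable $u$ that marks length, and ${}'$ denotes $\partial/\partial u$. For an integer $w$ let $\mathcal P_w$ be the set of power series $\sum_{n\ge0} f_n(s,t)u^n$ with $f_n\in\Gamma_{n+w}$ for all $n$. If $u$ is given darga $-1$, then $\mathcal P_w$ consists of the positive series that are homogeneous of darga $w$; for example $pqu^4\in\mathcal P_{-1}$. The following rules are immediate from $\Gamma_\nu\Gamma_\mu\subseteq\Gamma_{\nu+\mu}$ and the geometric series: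
\begin{itemize}
\item $\mathcal P_w$ is a convex cone and $\mathcal P_w\mathcal P_{w'}\subseteq\mathcal P_{w+w'}$;
\item $1,\ ru,\ pu^2\in\mathcal P_0$, and $f\in\mathcal P_{-1}$ implies $f'\in\mathcal P_0$;
\item if $g\in\mathcal P_0$ has no constant term, then $1/(1-g)\in\mathcal P_0$.
\end{itemize}
With $S=S(u)=\sum_{n\ge4}S_nu^n$, Theorem~\ref{thm:main} amounts to $S\in\mathcal P_{-1}$.

\section{Inserting a point: the case of all permutations}\label{sec:all}

\subsection{Counting cells}

For $\pi\in\mathfrak S_n$ and a \emph{cell} $(h,v)\in\{0,\dots,n\}^2$, let $\pi^{h,v}\in\mathfrak S_{n+1}$ be obtained by inserting a new point $x$ between the positions $h$ and $h+1$ and between the values $v$ and $v+1$. Deleting $x$ inverts this, so $(\pi,h,v)\mapsto(\pi^{h,v},x)$ is a bijection onto permutations of length $n+1$ with a marked point. As a word, $\pi^{h,v}$ is $\pi$ with the letter $v+\frac12$ inserted in gap $h$, and its inverse is $\pi^{-1}$ with the letter $h+\frac12$ inserted in gap $v$. We write $\Delta\operatorname{des}$ and $\Delta\operatorname{ides}$ for the changes of the two statistics.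 Throughout, objects labeled $h$ or $H$ concern positions, descents and $s$, and objects labeled $v$ or $V$ concern values, inverse descents and $t$.

A \emph{run} of a word is a maximal increasing factor; a word with $d$ descents has $d+1$ runs. Inserting a new letter $z$ in a gap \emph{extends} a run if the gap is just before, inside or just after the run, and the run with $z$ inserted is increasing.

\begin{lemma}\label{lem:slot}
Let $w$ be a word of $n\ge1$ distinct numbers with $d$ descents, and let $z$ be a new number. Inserting $z$ in a gap changes the number of descents by $0$ or $1$; the change is $0$ if and only if some run is extended, and then exactly one run is extended. Each run is extended at exactly one gap. Hence $d+1$ gaps give the change $0$ and $n-d$ gaps give the change $1$.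
\end{lemma}

\begin{proof}
An increasing run has exactly one place where $z$ fits. At an ascent $a<b$, the change is $0$ if $a<z<b$, which is the case where the run containing $a,b$ is extended, and $1$ otherwise. At a descent $a>b$, the change is $0$ if $z>a$ (the left run is extended) or $z<b$ (the right run is extended), these two cases exclude each other, and the change is $1$ if $b<z<a$. At the first gap the change is $0$ if $z$ is less than the first letter, which is the case where the first run is extended, and $1$ otherwise; at the last gap it is $0$ if $z$ exceeds the last letter, which is the case where the last run is extended, and $1$ otherwise.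
\end{proof}

Lemma~\ref{lem:slot} gives the marginal distributions of $\Delta\operatorname{des}$ and $\Delta\operatorname{ides}$. Their joint distribution also depends only on $n$, $d$ and $e$.

\begin{lemma}\label{lem:cells}
Let $\pi\in\mathfrak S_n$ have $(\operatorname{des},\operatorname{ides})=(d,e)$, and let $N_{ab}$ be the number of cells with $(\Delta\operatorname{des},\Delta\operatorname{ides})=(a,b)$. Then
\begin{align*}
N_{00}&=(d+1)(e+1)+n, & N_{01}&=(d+1)(n-e)-n,\\
N_{10}&=(n-d)(e+1)-n, & N_{11}&=(n-d)(n-e)+n.
\end{align*}
\end{lemma}

\begin{proof}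
By Lemma~\ref{lem:slot}, a cell counted by $N_{00}$ extends a unique run $\rho$ of $\pi$ and a unique run $\kappa$ of $\pi^{-1}$. We view both as sets of points of $\pi$ and show that a pair $(\rho,\kappa)$ with $c$ common points is extended by exactly $c+1$ cells. Each point lies in exactly one $\rho$ and one $\kappa$, so summing $c+1$ over the $(d+1)(e+1)$ pairs gives the formula for $N_{00}$.

Let $\rho$ occupy the positions $A+1,\dots,A+l$ and $\kappa$ the values $B+1,\dots,B+l'$. Within $\rho$, and within $\kappa$, the order by position and the order by value agree. In this order $\rho$ consists of $x_-$ points of value at most $B$, then the $c$ common points, then points of value greater than $B+l'$; and $\kappa$ consists of $y_-$ points of position at most $A$, then the $c$ common points, then points of position greater than $A+l$. The cell $(h,v)$ extends $\rho$ if and only if $A\le h\le A+l$ and the first $h-A$ points of $\rho$ are exactly its points of value at most $v$. It extends $\kappa$ if and only if $B\le v\le B+l'$ and the first $v-B$ points of $\kappa$ are exactly its points of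 position at most $h$.

Suppose both hold, and let $g$ be the number of common points of value at most $v$. Since $B\le v\le B+l'$, the run $\rho$ has $x_-+g$ points of value at most $v$, so $h=A+x_-+g$. These are the points of $\rho$ of position at most $h$, so $g$ is also the number of common points of position at most $h$. Since $A\le h\le A+l$, the run $\kappa$ has $y_-+g$ points of position at most $h$, so $v=B+y_-+g$. Conversely, let $0\le g\le c$, $h=A+x_-+g$ and $v=B+y_-+g$. Then $A\le h\le A+l$ and $B\le v\le B+l'$. The points of $\kappa$ of value at most $v$ are its first $y_-+g$ points, which include exactly the first $g$ common points. Hence the points of $\rho$ of value at most $v$ are its first $x_-+g=h-A$ points, and $\rho$ is extended. The same argument with positions and values exchanged shows that $\kappa$ is extended.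

Applying Lemma~\ref{lem:slot} for each fixed $v$, and for each fixed $h$, gives $N_{00}+N_{01}=(n+1)(d+1)$ and $N_{00}+N_{10}=(n+1)(e+1)$. Together with $\sum N_{ab}=(n+1)^2$, this determines the other three numbers.
\end{proof}

\subsection{The operators $H$ and $V$}

For an integer $\nu$ define
\[
H_\nu f=\nu sf+s(1-s)\,\partial_sf,\qquad V_\nu f=\nu tf+t(1-t)\,\partial_tf,
\]
so that $H_\nu s^d=s^d\big(d+(\nu-d)s\big)$ and $(1+H_n)s^d=s^d\big((d+1)+(n-d)s\big)$. The second expression is the count of Lemma~\ref{lem:slot}. Put $M_n=(1+H_n)(1+V_n)$. Since $(1-s)(1-t)=r-q$, Lemma~\ref{lem:cells} says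
\begin{equation}\label{eq:allcells}
\sum_{h,v}s^{\operatorname{des}\pi^{h,v}}t^{\operatorname{ides}\pi^{h,v}}=\big(M_n+nr-nq\big)\,s^dt^e .
\end{equation}
When $f$ has a specified darga $\nu$ we write $Hf$ and $Vf$ for $H_\nu f$ and $V_\nu f$. For a monomial $m=p^iq^jr^k$ of darga $\nu=2i+j+k$ put $\lambda=j/q+k/r$. From $\partial_sm/m=i/s+j/q+kt/r$ and
\[
2s+(1-s)=1+s,\qquad s+\frac{s(1-s)}q=\frac{s(1+t)}q,\qquad s+\frac{st(1-s)}r=\frac{s(1+t)}r
\]
we obtain the first formula below, and the second by symmetry:
\begin{equation}\label{eq:HV}
Hm=m\big[i(1+s)+s(1+t)\lambda\big],\qquad Vm=m\big[i(1+t)+t(1+s)\lambda\big].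
\end{equation}
Neither expression is symmetric in $s$ and $t$, but products of an $H$-factor and a $V$-factor return to $p,q,r$ through the identities
\begin{equation}\label{eq:ident}
(1+s)(1+t)=q+r,\qquad t(1+s)^2+s(1+t)^2=qr+4p .
\end{equation}

\begin{lemma}\label{lem:M}
Let $m=p^iq^jr^k$ with $2i+j+k=n-1$. Then
\[
M_nm=(i+1)(i+1+j)\,rm+(i+1)(i+1+k)\,qm+R(m),
\]
where
\[
R(m)=j(2n+3-j)\frac pqm+k(2n+3-k)\frac prm+j(j-1)\frac{pr}{q^2}m+k(k-1)\frac{pq}{r^2}m\ \in\ \Gamma_n .
\]
\end{lemma}

\begin{proof}
Since $H_n=H_{n-1}+s$, formula \eqref{eq:HV} gives $(1+H_n)m=m\,[(i+1)(1+s)+s(1+t)\lambda]$, and likewise $(1+V_n)m=mw$ with $w=(i+1)(1+t)+t(1+s)\lambda$. By the product rule, $(1+H_n)(mw)=w\,(1+H_n)m+s(1-s)m\,\partial_sw$. Here $\partial_sw=t\lambda-t(1+s)(j/q^2+kt/r^2)$, so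
\[
s(1-s)\,\partial_sw=p\Big[j\,\frac{(1-s)q-(1-s^2)}{q^2}+k\,\frac{(1-s)r-(1-s^2)t}{r^2}\Big]=p(q-r)\Big(\frac j{q^2}-\frac k{r^2}\Big),
\]
because $(1-s)q-(1-s^2)=q-r$ and $(1-s)r-(1-s^2)t=r-q$. With \eqref{eq:ident},
\[
\frac{M_nm}m=(i+1)^2(q+r)+(i+1)\lambda(qr+4p)+p\lambda^2(q+r)+p(q-r)\Big(\frac j{q^2}-\frac k{r^2}\Big).
\]
Now expand
\begin{align*}
\lambda(qr+4p)&=jr+kq+4p\Big(\frac jq+\frac kr\Big),\\
\lambda^2(q+r)&=\frac{j^2+2jk}q+\frac{k^2+2jk}r+\frac{j^2r}{q^2}+\frac{k^2q}{r^2},\\
(q-r)\Big(\frac j{q^2}-\frac k{r^2}\Big)&=\frac jq+\frac kr-\frac{jr}{q^2}-\frac{kq}{r^2}.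
\end{align*}
The coefficient of $r$ is $(i+1)^2+(i+1)j$ and that of $q$ is $(i+1)^2+(i+1)k$. The coefficient of $p/q$ is $j(4i+4+j+2k+1)=j(2n+3-j)$, since $4i+2k=2(n-1)-2j$, and that of $p/r$ is $k(4i+4+k+2j+1)=k(2n+3-k)$. The coefficients of $pr/q^2$ and $pq/r^2$ are $j^2-j$ and $k^2-k$. All four coefficients in $R(m)$ are nonnegative since $j,k\le n-1$, and each vanishes whenever its monomial would have a negative exponent.
\end{proof}

\subsection{The argument in its simplest form}

The following proposition is the case $\Lambda=\{4,5,\dots\}$ of Theorem~\ref{thm:classes} and is not needed later. We prove it directly because the proof isolates the idea behind Theorem~\ref{thm:main}.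

\begin{proposition}\label{prop:warmup}
$A_n\in\Gamma_{n-1}$ for all $n\ge1$.
\end{proposition}

\begin{proof}
Summing \eqref{eq:allcells} over $\mathfrak S_n$ gives $(n+1)A_{n+1}=(M_n+nr-nq)A_n$. By Lemma~\ref{lem:M}, the operator sends $m=p^iq^jr^k$ to an element of $\Gamma_n$ provided that $(i+1)(i+1+k)-n\ge0$. This inequality fails for some monomials, for example $m=q^{n-1}$ with $n\ge2$. But suppose $A_n\in\Gamma_{n-1}$ and let $m$ have a positive coefficient in $A_n$. By Lemma~\ref{lem:leading} some $\pi\in\mathfrak S_n$ has $d=i$ and $e=i+j$. Then $n-e=i+1+k$, so $(i+1)(i+1+k)-n$ is the number $N_{01}$ of cells of $\pi$, which is nonnegative. Induction from $A_1=1$ finishes the proof.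
\end{proof}

For $n=2$ and $A_2=r$ the doubtful coefficient is $1\cdot2-2=0$, and the recurrence reads $3A_3=3r^2+6p$.

\section{Insertions that create a simple permutation}\label{sec:simple}

Call a triple $(\pi,h,v)$ \emph{good} if $\pi^{h,v}$ is simple, and give it the weight $s^{\operatorname{des}\pi^{h,v}}t^{\operatorname{ides}\pi^{h,v}}u^{n}$, where $n$ is the length of the \emph{parent} $\pi$. The good triples with $n\ge3$ correspond to simple permutations of length $N\ge4$ with a marked point, so their total weight is $\sum_{N\ge4}NS_Nu^{N-1}=S'$. We compute this total weight a second time, according to the form of the parent.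

\subsection{A criterion for good triples}

Let $B$ be a block of $\pi$ with positions $a+1,\dots,a+|B|$ and values $b+1,\dots,b+|B|$. The gap $h$ is \emph{inside} $B$ if $a<h<a+|B|$ and \emph{touches} $B$ if $a\le h\le a+|B|$; the same terms apply to $v$, with $b$ in place of $a$. The block $B$ is \emph{$h$-cut} if $h$ is inside $B$ and $v$ does not touch $B$, and \emph{$v$-cut} if $v$ is inside $B$ and $h$ does not touch $B$. See Figure~\ref{fig:cut}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\draw[gray] (0.4,0.4) rectangle (5.6,5.6);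
\draw (0.75,0.75) rectangle (2.25,2.25);
\draw (3.75,3.75) rectangle (5.25,5.25);
\draw[dotted,thick] (0.6,0.6) rectangle (3.3,3.3);
\draw[dotted,thick] (2.7,2.7) rectangle (5.4,5.4);
\draw[dashed] (1.5,0.1) node[below] {$h=1$} -- (1.5,5.9);
\draw[dashed] (0.1,4.5) node[left] {$v=4$} -- (5.9,4.5);
\fill (1,2) circle (3pt) (2,1) circle (3pt) (3,3) circle (3pt) (4,5) circle (3pt) (5,4) circle (3pt);
\draw[fill=white] (1.5,4.5) circle (3.5pt) node[above right] {$x$};
\end{tikzpicture}
\caption{The permutation $21354=21\oplus1\oplus21$ with its four nontrivial blocks. Inserting the point $x$ in the cell $(h,v)=(1,4)$ destroys all of them: the two lower blocks are $h$-cut and the two upper blocks are $v$-cut. The result $251364$ is simple.}\label{fig:cut}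
\end{figure}

\begin{lemma}\label{lem:criterion}
Let $\pi\in\mathfrak S_n$ with $n\ge2$. The triple $(\pi,h,v)$ is good if and only if
\begin{itemize}
\item[(i)] every nontrivial block of $\pi$ is $h$-cut or $v$-cut,
\item[(ii)] no point of $\pi$ is touched by both $h$ and $v$, and
\item[(iii)] $h$ and $v$ do not both lie in $\{0,n\}$.
\end{itemize}
If $\pi$ is not simple, then \textup{(i)} implies \textup{(ii)} and \textup{(iii)}.
\end{lemma}

\begin{proof}
The blocks of $\pi^{h,v}$ not containing $x$ are the blocks $B$ of $\pi$ with neither $h$ nor $v$ inside. Its blocks of size at least $2$ containing $x$ are the sets $B\cup\{x\}$ with $B$ a block of $\pi$ touched by both $h$ and $v$. The permutation $\pi^{h,v}$ is simple if and only if it has no block of size $2,\dots,n$. So every block $B$ of $\pi$ with $2\le|B|\le n$ must have $h$ or $v$ inside, and no block with $1\le|B|\le n-1$ may be touched by both. For $|B|=1$ this is (ii), and for $|B|=n$ it is (iii). For $2\le|B|\le n-1$ it is (i), since a gap inside $B$ touches $B$.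

Let $B$ be a nontrivial block, say $h$-cut. A point of $B$ is not touched by $v$, because $v$ does not touch $B$. A point outside $B$ is not touched by $h$, because the positions $h$ and $h+1$ belong to $B$. Also $0<h<n$. So (ii) and (iii) hold. The $v$-cut case is the same with positions and values exchanged.
\end{proof}

To apply (i) we need all blocks of a permutation in terms of its decomposition.

\begin{lemma}\label{lem:blocks}
In form \textup{(a)}, every block other than the whole permutation lies in one child. In forms \textup{(b)} and \textup{(c)}, every block lies in one component or is a union of consecutive components, and all such unions are blocks.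
\end{lemma}

\begin{proof}
Form (a). Let the block $B$ meet at least two children. The children partition the positions into intervals and the values into intervals, and the positions and the values of $B$ are intervals. Hence the children met by $B$ correspond to a block of $\sigma$ of size at least $2$, which is all of $\sigma$. An interval of positions meeting every child contains all children except possibly the first and the last; the same holds for values. So a child not contained in $B$ corresponds to a corner point of $\sigma$. There is none, so $B$ is everything.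

Form (b). Let $B$ meet the components $\pi_a,\dots,\pi_b$ with $a<b$; it contains those strictly between. Since $B$ meets $\pi_{a+1}$, which lies to the right of and above $\pi_a$, the set $B\cap\pi_a$ is a final segment of $\pi_a$ both in position and in value. If it were proper, $\pi_a$ would be $\oplus$-decomposable. So $\pi_a\subseteq B$. In the same way $B\cap\pi_b$ is an initial segment of $\pi_b$ in position and in value, and $\pi_b\subseteq B$. Form (c) follows by reversal.
\end{proof}

\subsection{Simple parents}

\begin{lemma}\label{lem:G}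
Let $\sigma$ be simple of length $n\ge4$ with $(\operatorname{des},\operatorname{ides})=(d,e)$. The numbers $G_{ab}$ of cells with $(\sigma,h,v)$ good and $(\Delta\operatorname{des},\Delta\operatorname{ides})=(a,b)$ are
\begin{align*}
G_{00}&=(d+1)(e+1)-n-2, & G_{01}&=(d+1)(n-e)-n,\\
G_{10}&=(n-d)(e+1)-n, & G_{11}&=(n-d)(n-e)-n-2.
\end{align*}
In particular these four numbers are nonnegative. The good triples with a simple parent of length $n$ have total weight $L_n(S_n)u^n$, where $L_n=M_n-(n+2)r-nq$.
\end{lemma}

\begin{proof}
Condition (i) is vacuous. Condition (ii) forbids the four cells around each point, and (iii) forbids the four corner cells. These $4n+4$ cells are distinct: a cell touching two points would make them a block of size $2$, and a corner cell touching a point would make it a corner point. Inserting $x$ just below and to the left of a point, or just above and to the right, inflates the point by $12$; the cells $(0,0)$ and $(n,n)$ give $1\oplus\sigma$ and $\sigma\oplus1$. By \eqref{eq:additive} these $2n+2$ cells have $(\Delta\operatorname{des},\Delta\operatorname{ides})=(0,0)$.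 The other $2n+2$ forbidden cells inflate a point by $21$ or give $1\ominus\sigma$, $\sigma\ominus1$, and have change $(1,1)$. Subtract from Lemma~\ref{lem:cells}. In operator form, this subtracts $(2n+2)r$ from the operator in \eqref{eq:allcells}.
\end{proof}

The hypothesis $n\ge4$ is used for the distinctness of the forbidden cells: the grid of $12$ has only $9$ cells, not $12$ distinct forbidden ones. For $\sigma=2413$ we have $(d,e)=(1,2)$ and $(G_{00},G_{01},G_{10},G_{11})=(0,0,5,0)$: all five good cells produce the monomial $s^2t^2$. By Lemma~\ref{lem:M},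
\begin{equation}\label{eq:L}
L_nm=\big[(i+1)(i+1+j)-n-2\big]rm+\big[(i+1)(i+1+k)-n\big]qm+R(m).
\end{equation}
Now both brackets can be negative, and they are the two quantities in \eqref{eq:support}.

\begin{example}\label{ex:alternation}
Simple parents do not suffice. For $M\ge2$ let $\tau_M=2\,4\cdots(2M)\,1\,3\cdots(2M-1)$. A block of size at least $2$ contains an even and an odd value, hence the adjacent entries $2M$ and $1$, hence everything; so $\tau_M$ is simple. Deleting a value $b$ with $1<b<2M$ turns the adjacent entries $b-1,b+1$ into a block, and deleting $1$ or $2M$ leaves a corner point. So no parent of $\tau_M$ is simple. For $M=2$ the parents of $2413$ are $312$, $213$, $132$ and $231$. The parent $132=1\oplus21$ has the single nontrivial block $21$. If it is $h$-cut, then $h=2$ and $v=0$, which gives $2413$; if it is $v$-cut, then $v=2$ and $h=0$, which gives $3142$.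
\end{example}

\subsection{Chains}

Suppose that a block $B$ is $h$-cut. Then $v$ touches no block contained in $B$, so none of them is $v$-cut, and (i) holds for the blocks contained in $B$ exactly when $h$ is inside each of them that has size at least $2$. This condition does not involve $v$, and it deserves a generating function of its own.

An \emph{$h$-chain} is a pair $(B,h)$ of a permutation $B$ of length at least $2$ and a gap $h$ that is inside every block of $B$ of size at least $2$, including $B$. Its weight is $s^{\operatorname{des}B+\alpha}t^{\operatorname{ides}B}u^{|B|}$, where $\alpha=1$ if the entries on both sides of $h$ form an ascent and $\alpha=0$ if they form a descent. The exponent $\alpha$ is the effect of the insertion: if $B$ is an $h$-cut block of $\pi$, then $x$ lies above both or below both of its horizontal neighbors, so $\Delta\operatorname{des}=\alpha$. Let $C_h$ be the total weight of all $h$-chains. The \emph{$v$-chains} are the inverses of $h$-chains; their total weight $C_v$ is $C_h$ with $s$ and $t$ exchanged, and their weight includes $\Delta\operatorname{ides}$.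

\begin{lemma}\label{lem:chains}
The $h$-chains $(B,h)$ are the following.
\begin{itemize}
\item[(a)] $B=\sigma$ is simple of length $m\ge4$ and $0<h<m$; or $B=\sigma[\pi_1,\dots,\pi_m]$ where one child is an $h$-chain and the others are points.
\item[(b)] $B=12$; or $B$ is $1\oplus B'$, $B'\oplus1$ or $1\oplus B'\oplus1$ with $(B',h)$ an $\oplus$-indecomposable $h$-chain.
\item[(c)] The list \textup{(b)} with $21$ and $\ominus$ in place of $12$ and $\oplus$.
\end{itemize}
\end{lemma}

\begin{proof}
The gap $h$ is inside at most one child or component, so in an $h$-chain at most one of them has size at least $2$, and it is then an $h$-chain. This gives necessity in form (a) and in form (b) with $k=2$. For $k=3$, the gap $h$ is inside $\pi_1\oplus\pi_2$ and inside $\pi_2\oplus\pi_3$, hence inside $\pi_2$, so $\pi_1$ and $\pi_3$ are points. For $k\ge4$ it would be inside the disjoint blocks $\pi_1\oplus\pi_2$ and $\pi_3\oplus\pi_4$. Conversely, by Lemma~\ref{lem:blocks} every block of size at least $2$ of a listed $B$ lies in the large child or component or contains it, so $h$ is inside it. Reversal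 preserves blocks and exchanges (b) and (c).
\end{proof}

A simple $\sigma$ of length $m$ has $d$ inner gaps with $\alpha=0$ and $m-1-d$ with $\alpha=1$, so it contributes $s^dt^e(d+(m-1-d)s)u^m=H_{m-1}(s^dt^e)u^m$. Put
\[
\beta_h=\sum_{m\ge4}H(S_m)u^m,\qquad\beta_v=\sum_{m\ge4}V(S_m)u^m,\qquad X=(1+u)^2,\qquad Y=(1+pu)^2 .
\]
Let $C_h^\circ$ and $C_h^\bullet$ be the total weights of the $\oplus$-indecomposable and of the $\ominus$-indecomposable $h$-chains. The chain $12$ has weight $su^2$ and the chain $21$ has weight $pu^2$. By Lemma~\ref{lem:chains} and \eqref{eq:additive}, $C_h-C_h^\circ=su^2+(2u+u^2)C_h^\circ$ and $C_h-C_h^\bullet=pu^2+(2pu+p^2u^2)C_h^\bullet$, that is,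
\begin{equation}\label{eq:indec}
C_h^\circ=\frac{C_h-su^2}X,\qquad C_h^\bullet=\frac{C_h-pu^2}Y .
\end{equation}
In form (a) the large child can take any of $m$ places, which gives the factor $\sum_mmS_mu^{m-1}=S'$. Hence $C_h=\beta_h+S'C_h+(C_h-C_h^\circ)+(C_h-C_h^\bullet)$. Inserting \eqref{eq:indec} and exchanging $s$ and $t$, we obtain
\begin{equation}\label{eq:C}
C_h=\frac{\hat\beta_h}\omega,\qquad C_v=\frac{\hat\beta_v}\omega,\qquad\omega=\frac1X+\frac1Y-1-S',
\end{equation}
where
\[
\hat\beta_h=\beta_h+\frac{su^2}X+\frac{pu^2}Y,\qquad\hat\beta_v=\beta_v+\frac{tu^2}X+\frac{pu^2}Y .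
\]
The series $\omega$ is symmetric in $s,t$ and has constant term $1$.

\subsection{Parents that are not simple}

Let $\pi$ be non-simple of length $n\ge3$. By Lemma~\ref{lem:criterion}, only (i) has to be checked. A child or component of size at least $2$ is a nontrivial block, so in a good triple it is an $h$-cut $h$-chain or a $v$-cut $v$-chain. Since $h$ is inside at most one child or component, and so is $v$, at most one is $h$-cut and at most one is $v$-cut.

\begin{lemma}\label{lem:forma}
The good triples with a non-simple parent of form \textup{(a)} have total weight $C_h\beta_v'+C_v\beta_h'+C_hC_vS''$.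
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:blocks} all nontrivial blocks lie in children, so a triple is good if and only if each child of size at least $2$ is a cut chain.

Suppose that $\pi_a$ is the only such child and is $h$-cut. The gaps $v$ that do not touch $\pi_a$ correspond to the value gaps $v'\in\{0,\dots,m\}\setminus\{\sigma(a)-1,\sigma(a)\}$ of $\sigma$. The neighbors of gap $v$ in the word $\pi^{-1}$ are positions of other children, which lie to the left or to the right of all of $\pi_a$. So $\Delta\operatorname{ides}$ is the change caused by inserting the letter $a+\frac12$ in gap $v'$ of the word $\sigma^{-1}$. By Lemma~\ref{lem:slot}, $e+1$ of all $m+1$ gaps have change $0$ and $m-e$ have change $1$, where $e=\operatorname{ides}\sigma$. The two excluded gaps are just after and just before the letter $a$; there the insertion inflates the letter $a$ by $12$ and by $21$, with changes $0$ and $1$. So $e$ of the allowed gaps have change $0$ and $m-1-e$ have change $1$. Summing over $a$ and $\sigma$ gives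
\[
C_h\sum_{m\ge4}mu^{m-1}\sum_\sigma s^dt^e\big(e+(m-1-e)t\big)=C_h\beta_v' .
\]
Taking inverses, a single $v$-cut child gives $C_v\beta_h'$.

Suppose that there are two children of size at least $2$. One is an $h$-chain and the other a $v$-chain. A gap $v$ inside one child does not touch another child, and the same holds for $h$, so every such choice is good. There are $m(m-1)$ ordered choices of places, and both changes are recorded in the chain weights. The total is $C_hC_v\sum_mm(m-1)S_mu^{m-2}$.
\end{proof}

\begin{lemma}\label{lem:formbc}
The good triples with a parent of length $n\ge3$ of form \textup{(b)}, respectively \textup{(c)}, have total weight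
\begin{align*}
W_\oplus&=2tu\,C_h^\circ+2su\,C_v^\circ+2(1+u)\,C_h^\circ C_v^\circ,\\
W_\ominus&=2pu\,(C_h^\bullet+C_v^\bullet)+2p(1+pu)\,C_h^\bullet C_v^\bullet .
\end{align*}
\end{lemma}

\begin{proof}
Form (b), $k=2$. All nontrivial blocks lie in components. Let one component be a point. If $\pi=1\oplus\pi_2$ with $\pi_2$ $h$-cut, then $v$ avoids $1,\dots,n$, so $v=0$; the word $\pi^{-1}$ begins with the letter $1$ and a larger letter is put before it, so $\Delta\operatorname{ides}=1$. If $\pi=\pi_1\oplus1$ with $\pi_1$ $h$-cut, then $v=n$; the word $\pi^{-1}$ ends with $n$ and a smaller letter is appended, so $\Delta\operatorname{ides}=1$. This gives $2tuC_h^\circ$, and the inverses give $2suC_v^\circ$. If both components have size at least $2$, one is an $h$-chain and the other a $v$-chain, in either order, and each choice is good as in the proof of Lemma~\ref{lem:forma}; this gives $2C_h^\circ C_v^\circ$.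

Form (b), $k\ge3$. The blocks $U=\pi_1\oplus\cdots\oplus\pi_{k-1}$ and $U'=\pi_2\oplus\cdots\oplus\pi_k$ are nontrivial. Let $U$ be $h$-cut, so $0<h<|U|$ and $v>|U|$. Then $v$ touches $U'$, so $U'$ is $v$-cut, which gives $v<n$ and $h<|\pi_1|$. Thus $h$ is inside $\pi_1$ and $v$ is inside $\pi_k$. Neither is inside the block $\pi_2\oplus\cdots\oplus\pi_{k-1}$, which must therefore be a point. So $\pi=\pi_1\oplus1\oplus\pi_3$ with $\pi_1$ an $h$-chain and $\pi_3$ a $v$-chain, as in Figure~\ref{fig:cut}. Conversely, such a triple is good: $U$ and the blocks of size at least $2$ in $\pi_1$ are $h$-cut, $U'$ and those in $\pi_3$ are $v$-cut, and there are no other nontrivial blocks by Lemma~\ref{lem:blocks}. The case where $U$ is $v$-cut is the inverse one. The total is $2uC_h^\circ C_v^\circ$.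

Form (c). The map $(\pi,h,v)\mapsto(\pi^{\mathrm{rev}},n-h,v)$ preserves goodness and chains and exchanges $\oplus$ and $\ominus$, so the configurations are the reversals of those above; only the weights change. Each $\ominus$ contributes $p$. If $\pi=1\ominus\pi_2$ with $\pi_2$ $h$-cut, then $v=n$, and a larger letter is appended to $\pi^{-1}$, which ends with $1$; so $\Delta\operatorname{ides}=0$. If $\pi=\pi_1\ominus1$ with $\pi_1$ $h$-cut, then $v=0$, and a smaller letter is put before $\pi^{-1}$, which begins with $n$; so $\Delta\operatorname{ides}=0$. These cases and their inverses give $2pu(C_h^\bullet+C_v^\bullet)$. Two large components give $2pC_h^\bullet C_v^\bullet$, and $\pi_1\ominus1\ominus\pi_3$ gives $2p^2uC_h^\bullet C_v^\bullet$.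
\end{proof}

In degree $u^3$ we have $C_h^\circ=C_v^\circ=pu^2+\cdots$, $C_h^\bullet=su^2+\cdots$ and $C_v^\bullet=tu^2+\cdots$, so $W_\oplus+W_\ominus=4pqu^3+\cdots$. These are the eight triples with parents $132$, $213$, $231$, $312$, and indeed $4S_4=4pq$.

\subsection{The recurrence}

The total weight $S'$ is a derivative. The contributions of the non-simple parents also add up to a derivative, which can be integrated in closed form.

\begin{proposition}\label{prop:rec}
For $n\ge3$,
\[
S_{n+1}=\frac{L_n(S_n)}{n+1}+[u^{n+1}]\Psi,\qquad\text{where}\quad\Psi=\frac{\hat\beta_h\hat\beta_v}\omega-\frac{pu^4}X-\frac{p^2u^4}Y .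
\]
\end{proposition}

\begin{proof}
By \eqref{eq:indec} and its image under $s\leftrightarrow t$,
\begin{align*}
W_\oplus&=\frac2{(1+u)^3}\big[(1+u)tu(C_h-su^2)+(1+u)su(C_v-tu^2)+(C_h-su^2)(C_v-tu^2)\big]\\
&=\frac2{(1+u)^3}\big[C_hC_v+tuC_h+suC_v-pu^3(2+u)\big],\\
W_\ominus&=\frac{2p}{(1+pu)^3}\big[(1+pu)u(C_h+C_v-2pu^2)+(C_h-pu^2)(C_v-pu^2)\big]\\
&=\frac{2p}{(1+pu)^3}\big[C_hC_v+uC_h+uC_v-pu^3(2+pu)\big].
\end{align*}
Add the weight in Lemma~\ref{lem:forma} and use
\[
\Big(\frac1{(1+au)^2}\Big)'=\frac{-2a}{(1+au)^3},\qquad\Big(\frac{u^2}{(1+au)^2}\Big)'=\frac{2u}{(1+au)^3},\qquad\Big(\frac{u^4}{(1+au)^2}\Big)'=\frac{2u^3(2+au)}{(1+au)^3}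
\]
for $a=1$ and $a=p$. The coefficient of $C_h$ is $\beta_v'+\frac{2tu}{(1+u)^3}+\frac{2pu}{(1+pu)^3}=\hat\beta_v'$, that of $C_v$ is $\hat\beta_h'$, and that of $C_hC_v$ is $S''+\frac2{(1+u)^3}+\frac{2p}{(1+pu)^3}=-\omega'$. With Lemma~\ref{lem:G},
\[
S'=\sum_{n\ge4}L_n(S_n)u^n+C_h\hat\beta_v'+C_v\hat\beta_h'-\omega'C_hC_v-\Big(\frac{pu^4}X+\frac{p^2u^4}Y\Big)'.
\]
By \eqref{eq:C}, the three middle terms equal $(\hat\beta_h\hat\beta_v/\omega)'$. Compare coefficients of $u^n$; for $n=3$ note that $S_3=0$.
\end{proof}

\section{The correction series in positive form}\label{sec:psi}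

Two features of $\Psi$ hide its positivity. The series $\hat\beta_h$ and $\hat\beta_v$ are not symmetric in $s$ and $t$, so they are not in any $\mathcal P_w$; only their product is symmetric. And the denominators $X$, $Y$ produce alternating signs. The first point is handled by a symmetrized product. For $f$ of darga $\nu$ and $g$ of darga $\mu$ put
\[
\{f,g\}=Hf\cdot Vg+Hg\cdot Vf .
\]

\begin{lemma}\label{lem:bracket}
For monomials $m_l=p^{i_l}q^{j_l}r^{k_l}$ with $\lambda_l=j_l/q+k_l/r$,
\begin{equation}\label{eq:bracket}
\{m_1,m_2\}=m_1m_2\big[2i_1i_2(q+r)+(i_1\lambda_2+i_2\lambda_1)(qr+4p)+2p\lambda_1\lambda_2(q+r)\big].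
\end{equation}
Hence $f\in\Gamma_\nu$ and $g\in\Gamma_\mu$ imply $\{f,g\}\in\Gamma_{\nu+\mu+1}$.
\end{lemma}

\begin{proof}
By \eqref{eq:HV},
\[
\frac{Hm_1\cdot Vm_2}{m_1m_2}=i_1i_2(1+s)(1+t)+i_1\lambda_2\,t(1+s)^2+i_2\lambda_1\,s(1+t)^2+p\lambda_1\lambda_2(1+s)(1+t).
\]
Add the same expression with the indices exchanged and use \eqref{eq:ident}. If $m_l$ has darga $\nu_l$, then $m_l\lambda_l\in\Gamma_{\nu_l-1}$, so each term of \eqref{eq:bracket} lies in $\Gamma_{\nu_1+\nu_2+1}$. The general case follows by bilinearity.
\end{proof}

For the second point we clear the denominators. The product $XY=(1+ru+pu^2)^2$ lies in $\mathcal P_0$ and equals $1+2ru+(r^2+2p)u^2+2rpu^3+p^2u^4$, while $X+Y=2+2ru+(r^2-2p)u^2$. Put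
\[
Q=X+Y-XY=1-4pu^2-2rpu^3-p^2u^4,\qquad P=XY\omega=Q-XYS',
\]
\[
K_h=XY(\hat\beta_h-\beta_h)=u^2(sY+pX),\qquad K_v=XY(\hat\beta_v-\beta_v)=u^2(tY+pX).
\]
To apply Lemma~\ref{lem:bracket} to the cross terms $\beta_hK_v+\beta_vK_h$, we must write $K_h$ as $H$ applied to elements of the cone. Let
\[
a=1-pu^2,\qquad b=2+ru .
\]
Since $r=1+p$, we have $X=a+ub$ and $Y=a+pub$. By \eqref{eq:HV}, $Hr=s+p$ and $Hp=p+sp$. Therefore
\begin{equation}\label{eq:K}
K_h=u^2a\,Hr+u^3b\,Hp,\qquad K_v=u^2a\,Vr+u^3b\,Vp .
\end{equation}
By \eqref{eq:bracket}, $Hr\cdot Vr=p(q+r)$, $\{r,p\}=p(qr+4p)$ and $Hp\cdot Vp=p^2(q+r)$, so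
\begin{equation}\label{eq:KK}
K_hK_v=a^2\cdot pu^4(q+r)+a\cdot pu^5b\,(qr+4p)+p^2u^6b^2(q+r).
\end{equation}
The only remaining sign is in the factor $a$. Write $\{S,f\}=\sum_{m\ge4}\{S_m,f\}u^m$.

\begin{proposition}\label{prop:psi}
$\Psi=\Psi_0+\Psi_1+\Psi_2$, where
\[
\Psi_0=\frac{pu^4(q+4pu+pru^2)}Q,\qquad\Psi_1=\frac{K_hK_vS'}{QP},\qquad
\Psi_2=\frac{XY\beta_h\beta_v+u^2a\{S,r\}+u^3b\{S,p\}}P .
\]
\end{proposition}

\begin{proof}
We have
\[
\frac{\hat\beta_h\hat\beta_v}\omega=\frac{XY}P\Big(\beta_h+\frac{K_h}{XY}\Big)\Big(\beta_v+\frac{K_v}{XY}\Big)=\frac{XY\beta_h\beta_v+\beta_hK_v+\beta_vK_h}P+\frac{K_hK_v}{XYP}.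
\]
By \eqref{eq:K} the first fraction is $\Psi_2$. Since $Q-P=XYS'$, we have $\frac1{XYP}=\frac1{XYQ}+\frac{S'}{QP}$, which splits off $\Psi_1$. What remains of $\Psi$ does not involve $S$:
\[
\frac{K_hK_v}{XYQ}-\frac{pu^4(Y+pX)}{XY}=\frac{pu^4}{XYQ}\Big[Y^2+qXY+pX^2-(Y+pX)Q\Big],
\]
because $(sY+pX)(tY+pX)=p(Y^2+qXY+pX^2)$. Now $(Y+pX)Q=Y^2+rXY+pX^2-(Y+pX)XY$, so the bracket equals $XY(q-r+Y+pX)$. Finally $Y+pX=r+4pu+pru^2$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

The cases $n\le3$ are $S_1=1$, $S_2=r$, $S_3=0$. Let $n\ge3$ and assume $S_m\in\Gamma_{m-1}$ for $4\le m\le n$. We show that both terms in Proposition~\ref{prop:rec} lie in $\Gamma_n$.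

\medskip\noindent\emph{The term $[u^{n+1}]\Psi$.} Replace $S$ by its truncation $\sum_{4\le m\le n}S_mu^m$ everywhere in Proposition~\ref{prop:psi}, including in $P,\beta_h,\beta_v$. This changes $S'$ and $1/P$ by $O(u^n)$. As $K_hK_v=O(u^4)$, it changes $\Psi_1$ by $O(u^{n+4})$. The numerator of $\Psi_2$ is $O(u^6)$ and changes by $O(u^{n+3})$, so $\Psi_2$ changes by $O(u^{n+3})$. Thus $[u^{n+1}]\Psi$ is unchanged, and we may assume $S\in\mathcal P_{-1}$, hence $S'\in\mathcal P_0$.

The factor $a=1-pu^2$ is absorbed by the denominators, because the term $-4pu^2$ of $Q$ outweighs it. Precisely, $1/a\in\mathcal P_0$, and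
\[
\eta=1-\frac Qa=\frac{3pu^2+2rpu^3+p^2u^4}{1-pu^2}\in\mathcal P_0
\]
has no constant term; neither has $XYS'/a\in\mathcal P_0$. Therefore
\[
\frac aQ=\frac1{1-\eta},\qquad\frac aP=\frac1{1-\eta-XYS'/a},\qquad\frac1Q=\frac1a\cdot\frac aQ,\qquad\frac1P=\frac1a\cdot\frac aP
\]
all lie in $\mathcal P_0$. Each denominator absorbs one factor $a$, and this is exactly enough:
\begin{itemize}
\item $\Psi_0\in\mathcal P_{-1}$, since $pqu^4$, $p^2u^5$, $p^2ru^6\in\mathcal P_{-1}$.
\item $\Psi_1\in\mathcal P_{-1}$: in \eqref{eq:KK} the series $pu^4(q+r)$, $pu^5b(qr+4p)$, $p^2u^6b^2(q+r)$ lie in $\mathcal P_{-1}$, and $a^2/(QP)$, $a/(QP)$, $1/(QP)$ and $S'$ lie in $\mathcal P_0$.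
\item $\Psi_2\in\mathcal P_{-1}$: by Lemma~\ref{lem:bracket}, $\{S_m,S_{m'}\}\in\Gamma_{m+m'-1}$, $\{S_m,r\}\in\Gamma_{m+1}$ and $\{S_m,p\}\in\Gamma_{m+2}$, so $\beta_h\beta_v=\frac12\sum_{m,m'}\{S_m,S_{m'}\}u^{m+m'}$, $u^2\{S,r\}$ and $u^3\{S,p\}$ lie in $\mathcal P_{-1}$; and $XY/P$, $a/P$, $b/P$ lie in $\mathcal P_0$.
\end{itemize}
Hence $[u^{n+1}]\Psi\in\Gamma_n$.

\medskip\noindent\emph{The term $L_n(S_n)$.} It vanishes for $n=3$. Let $n\ge4$ and let $m=p^iq^jr^k$ have a positive coefficient in $S_n$. Since $S_n\in\Gamma_{n-1}$, Lemma~\ref{lem:leading} gives a simple $\sigma$ of length $n$ with $d=i$ and $e=i+j$, so that $n-e=i+1+k$. The two brackets in \eqref{eq:L} are the numbers $G_{00}$ and $G_{01}$ of Lemma~\ref{lem:G} for this $\sigma$, and they are nonnegative. In other words, $(i,j,k)$ satisfies \eqref{eq:support}, and $L_nm\in\Gamma_n$. Summing over $m$ gives $L_n(S_n)\in\Gamma_n$, and the induction is complete. \qed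

\begin{example}\label{ex:small}
Since $1/Q=1+4pu^2+\cdots$, we have $\Psi_0=pqu^4+4p^2u^5+(p^2r+4p^2q)u^6+\cdots$. Also $\Psi_1=O(u^7)$ and $\Psi_2=\{S_4,r\}u^6+O(u^7)$. So $S_4=pq$. By \eqref{eq:L}, $L_4(pq)=10p^2$, so $S_5=2p^2+4p^2=6p^2$. Next, $L_5(p^2)=2p^2r+4p^2q$, and \eqref{eq:bracket} gives $\{pq,r\}=pq(qr+4p)+2p^2(q+r)$. Adding up,
\[
S_6=pq^2r+14p^2q+5p^2r .
\]
At $s=t=1$ these polynomials equal $2,6,46$, the known numbers of simple permutations. The term $pq^2r$ comes from $\Psi_2$ only; its monomial $st^3$ is the permutation $\tau_3=246135$ of Example~\ref{ex:alternation}, which has no simple parent.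
\end{example}

\section{The nonzero gamma coefficients: proof of Theorem~\ref{thm:support}}\label{sec:support}

By Theorem~\ref{thm:main} a nonzero gamma coefficient of $S_n$ is positive, and Section~\ref{sec:main} showed that \eqref{eq:support} then holds. For the converse we induct on the length; we say that $(i,j,k)$ is \emph{admissible for} $n$ if $2i+j+k=n-1$ and \eqref{eq:support} holds. For $n=4$ the case $i=0$ would need $j\ge5$, and of $(1,1,0)$ and $(1,0,1)$ only the first is admissible, in agreement with $S_4=pq$.

Let $n\ge4$ and let $(i,j,k)$ be admissible for $n+1$: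
\[
2i+j+k=n,\qquad(i+1)(i+1+j)\ge n+3,\qquad(i+1)(i+1+k)\ge n+1 .
\]
Then $i\ge1$, since $i=0$ would need $j\ge n+2$. By Section~\ref{sec:main}, $S_{n+1}$ is a sum of terms in $\Gamma_n$: the $L_nm$ for monomials $m$ occurring in $S_n$, with positive factors, and the coefficients of $u^{n+1}$ in $\Psi_0$, $\Psi_1$ and the three summands of $\Psi_2$. So it suffices to find one term containing $p^iq^jr^k$. Two sources come from the first two terms of \eqref{eq:L}.
\begin{itemize}
\item[(R)] If $k\ge1$ and $(i+1)(i+k)\ge n$, then $(i,j,k-1)$ is admissible for $n$, and $L_n(p^iq^jr^{k-1})$ contains $p^iq^jr^k$ with coefficient $(i+1)(i+1+j)-n-2\ge1$.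
\item[(Q)] If $j\ge1$ and $(i+1)(i+j)\ge n+2$, then $(i,j-1,k)$ is admissible for $n$, and $L_n(p^iq^{j-1}r^k)$ contains $p^iq^jr^k$ with coefficient $(i+1)(i+1+k)-n\ge1$.
\end{itemize}

\emph{Case $j\ge1$, $k=0$.} From $(i+1)^2\ge n+1\ge5$ we get $i\ge2$. Since $i+j=n-i$ and $n-i-1=i+j-1\ge i$, we have $(i+1)(i+j)-(n+2)=i(n-i-1)-2\ge i^2-2>0$, and (Q) applies.

\emph{Case $j=0$, $k\ge1$.} Here $(i+1)(i+k)-n=(i+1)(n-i)-n=i(n-i-1)\ge0$, and (R) applies.

\emph{Case $j=k=0$.} Here $n=2i$ with $i\ge2$. The triple $(i-1,1,0)$ is admissible for $n$, since $i(i+1)\ge2i+2$ and $i^2\ge2i$. By Lemma~\ref{lem:M}, $R(p^{i-1}q)=(2n+2)p^i$.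

\emph{Case $j,k\ge1$.} If neither (R) nor (Q) applies, then
\[
(i+1)n=(i+1)(i+k)+(i+1)(i+j)\le(n-1)+(n+1)=2n .
\]
So $i=1$ and both inequalities are equalities: $j=\frac{n-1}2$, $k=\frac{n-3}2$. With $n+1=2M$ the monomial is $pq^{M-1}r^{M-2}$, and $M\ge3$ because $k\ge1$. This is the family of $\tau_M$, and the source must be $\Psi$. The triple $(1,M-2,M-3)$ is admissible for $2M-2\ge4$, since $2M\ge(2M-2)+2$ and $2(M-1)\ge2M-2$. So $m=pq^{M-2}r^{M-3}$ occurs in $S_{2M-2}$. By \eqref{eq:bracket}, $\{m,r\}$ contains the term $m(qr+4p)$, and hence $mqr=pq^{M-1}r^{M-2}$. As $a/P$ has constant term $1$, the summand $u^2(a/P)\{S,r\}$ of $\Psi_2$ contains this monomial in degree $u^{2M}=u^{n+1}$.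

This proves the first statement. In the second, the four inequalities are necessary by Lemma~\ref{lem:G}. The set of inequalities is invariant under $(d,e)\mapsto(e,d)$ and under $(d,e)\mapsto(n-1-d,n-1-e)$, which exchanges $d+1$ with $n-d$ and $e+1$ with $n-e$. The set of pairs that occur is invariant under the same maps, by inversion and reversal. So for sufficiency we may assume $d+e\le n-1$ and $d\le e$. Put $i=d$, $j=e-d$, $k=n-1-d-e$. Then $i+1+j=e+1$ and $i+1+k=n-e$, so the first and third inequalities are \eqref{eq:support}. Hence $p^iq^jr^k$ has a positive coefficient in $S_n$, and by Lemma~\ref{lem:leading} so has $s^dt^e$. \qed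

\section{Classes with prescribed simple lengths: proof of Theorem~\ref{thm:classes}}\label{sec:classes}

Let $F=\sum_{n\ge1}F_nu^n$ be the generating function of $\mathcal C_\Lambda$, with $F_n$ the polynomial in the theorem, and let $F_\oplus$, $F_\ominus$ be the parts of forms (b) and (c). For a series $y$ without constant term put $S_\Lambda(y)=\sum_{m\in\Lambda}S_my^m$. By Proposition~\ref{prop:AA} and \eqref{eq:additive}, $F=u+S_\Lambda(F)+F_\oplus+F_\ominus$. A permutation of form (b) in $\mathcal C_\Lambda$ is $\pi_1\oplus\pi'$ with $\pi_1\in\mathcal C_\Lambda$ its first component and $\pi'\in\mathcal C_\Lambda$ arbitrary, so $F_\oplus=(F-F_\oplus)F$; in form (c) the same splitting gives $F_\ominus=p(F-F_\ominus)F$. Thus $F_\oplus=F^2/(1+F)$ and $F_\ominus=pF^2/(1+pF)$. Expanded directly, these fractions alternate in sign, so we move them to the other side: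
\[
u+S_\Lambda(F)=\frac F{1+F}-\frac{pF^2}{1+pF}=\frac{F(1-pF^2)}{1+rF+pF^2},
\]
that is,
\[
F=\big(u+S_\Lambda(F)\big)\,\frac{1+rF+pF^2}{1-pF^2}.
\]
The coefficient of $u^n$ on the right involves only the $F_l$ with $l<n$, because $u$ has order $1$ and $S_\Lambda(F)$ has degree at least $4$ in $F$. Assume $F_l\in\Gamma_{l-1}$ for $l<n$ and replace $F$ on the right by its truncation $\sum_{l<n}F_lu^l\in\mathcal P_{-1}$. Then $rF$ and $pF^2$ lie in $\mathcal P_0$ and have no constant term, so the fraction lies in $\mathcal P_0$. Also $u\in\mathcal P_{-1}$, and by Theorem~\ref{thm:main}, $S_mF^m\in\mathcal P_{(m-1)-m}=\mathcal P_{-1}$. So the right side lies in $\mathcal P_{-1}$, and $F_n\in\Gamma_{n-1}$. \qed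

For $\Lambda=\{4,5,\dots\}$ the class contains all permutations, so $F_n=A_n$, and the gamma coefficients are integers by Lemma~\ref{lem:leading}.

\begin{thebibliography}{9}

\bibitem{ABERS}
Ron M. Adin, Eli Bagno, Estrella Eisenberg, Shulamit Reches, Moriah Sigron,
\emph{On two-sided gamma-positivity for simple permutations},
arXiv:1711.06511 (2017).

\bibitem{AA}
Albert and Atkinson, Discrete Math. \textbf{300} (2005).

\end{thebibliography}
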